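\title{Diameters of finite coset spaces and virtual nilpotence}

\begin{abstract}
A finitely generated group $G$ has uniformly almost flat coset spaces if the diameter of every finite coset space $G/H$ is at least a fixed power of the index $[G:H]$, up to a constant factor. We prove that an infinite finitely generated residually finite group has this property if and only if it is virtually nilpotent, which confirms a conjecture posed in a paper of Guo. The structure theorem for approximate groups shows that every finite quotient is, up to bounded index, an extension of a subgroup of short elements by a nilpotent group of bounded class and rank. Coset spaces of suitable non-normal subgroups then force all finite quotients of a finite-index subgroup to be nilpotent, and the theory of $p$-adic analytic groups reduces the problem to the known solvable case. We also treat groups that are not residually finite, and we bound the admissible exponents in terms of the Hirsch length and the growth degree, sharply when the Malcev Lie algebra is Carnot.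
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group generated by a finite set $S$, and let $H\le G$ be a subgroup of finite index. We write $\operatorname{diam}_S(G/H)$ for the least $D$ such that every coset can be written as $s_1\cdots s_kH$ with $k\le D$ and $s_i\in S\cup S^{-1}$. In the Schreier graph, whose vertices are the cosets $gH$ and whose edges join $gH$ to $sgH$ for $s\in S$, this is the largest distance from the vertex $H$. The diameter of the graph lies between this number and twice it, and equals it when $H$ is normal; nothing below is sensitive to that factor $2$.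

The diameter is squeezed between the logarithm of the index and the index itself. A connected graph with $n$ vertices has diameter less than $n$, and words of length at most $D$ represent at most $(2|S|+1)^D$ elements, so
\[
\frac{\log [G:H]}{\log(2|S|+1)}\le \operatorname{diam}_S(G/H)<[G:H].
\]
We are interested in the groups whose coset spaces all lie near the upper end of this range.

\begin{definition}
Let $\alpha\in(0,1]$. The group $G$ has \emph{uniformly $\alpha$-almost flat coset spaces}, or satisfies u.c.$(\alpha)$, if there is $\varepsilon>0$ such that
\[
\operatorname{diam}_S(G/H)\ge\varepsilon\,[G:H]^{\alpha}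
\]
for every proper subgroup $H<G$ of finite index. It has the \emph{u.c.\ property} if it satisfies u.c.$(\alpha)$ for some $\alpha\in(0,1]$.
\end{definition}

The choice of $S$ does not matter (Lemma~\ref{lem:inherit}). The condition has content only when $G$ admits a \emph{filtration}, that is, a strictly decreasing sequence of finite-index subgroups. Indeed, if $G$ has infinitely many finite-index subgroups $H_1,H_2,\dots$, then the intersections $H_1\cap\dots\cap H_k$ cannot stabilize, since a finite-index subgroup lies in only finitely many subgroups; so a group without a filtration has finitely many finite coset spaces and satisfies u.c.$(\alpha)$ for every $\alpha$. Infinite residually finite groups and infinite finitely generated solvable groups admit filtrations.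

The simplest cases suggest which groups to expect. For $G=\mathbb Z$ and $S=\{1\}$ the quotient $\mathbb Z/n$ has diameter $\lfloor n/2\rfloor\ge n/3$ for $n\ge2$, so $\mathbb Z$ satisfies u.c.$(1)$. In $\mathbb Z^h$ with the standard basis, the subgroup $n\mathbb Z^h$ has index $n^h$ and diameter $h\lfloor n/2\rfloor$, so no exponent above $1/h$ is possible. The exponent $1/h$ is attained for a reason that generalizes: if balls of radius $r$ in $G$ have at most $Cr^d$ elements, then a coset space of diameter $D$ has at most $CD^d$ points. Hence every group of polynomial growth, in particular every finitely generated virtually nilpotent group, has the u.c.\ property. At the other extreme, the lamplighter group $(\mathbb Z/2)\wr\mathbb Z$, generated by a lamp $a$ and a shift $t$, has the quotients $(\mathbb Z/2)\wr(\mathbb Z/n)$ of order $n2^n$. Each element of such a quotient has the form $a^{e_0}t\,a^{e_1}t\cdots a^{e_{n-1}}t\cdot t^{j}$ with $e_i\in\{0,1\}$ and $0\le j<n$, so the diameter is at most $3n$, which is logarithmic in the order.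

One is led to guess that virtual nilpotence is the only source of the u.c.\ property among groups that are determined by their finite quotients. Two cases are known and are recorded with the problem in \cite{Guo}:
\begin{itemize}
\item[(i)] an infinite polycyclic group has the u.c.\ property if and only if it is virtually nilpotent;
\item[(ii)] an infinite finitely generated solvable group has the u.c.\ property if and only if it is virtually nilpotent.
\end{itemize}
The conjecture posed in \cite{Guo} is that the same holds for infinite finitely generated residually finite groups. We prove it.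

\begin{theorem}\label{thm:A}
An infinite finitely generated residually finite group has the u.c.\ property if and only if it is virtually nilpotent.
\end{theorem}

The u.c.\ property sees only finite-index subgroups, so in general it describes the largest residually finite quotient.

\begin{theorem}\label{thm:B}
Let $G$ be a finitely generated group admitting a filtration, and let $R$ be the intersection of all its finite-index subgroups. Then $G$ has the u.c.\ property if and only if $G/R$ is virtually nilpotent.
\end{theorem}

The last result concerns the exponent. Let $G$ and $R$ be as in Theorem~\ref{thm:B}, with $G/R$ virtually nilpotent, and let $\Gamma\le G/R$ be a torsion-free nilpotent subgroup of finite index. Let $r_i$ be the torsion-free rank of the lower central factor $\gamma_i(\Gamma)/\gamma_{i+1}(\Gamma)$, and put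
\[
h=\sum_i r_i\quad\text{(the Hirsch length)},\qquad d=\sum_i i\,r_i\quad\text{(the growth degree)}.
\]
Let $\mathfrak n$ be the rational Malcev Lie algebra of $\Gamma$, recalled in Section~\ref{sec:exponents}. We call $\mathfrak n$ \emph{Carnot} if $\mathfrak n=\bigoplus_{i\ge1}V_i$ with $[V_i,V_j]\subseteq V_{i+j}$ and $V_1$ generating $\mathfrak n$.

\begin{theorem}\label{thm:C}
In this situation:
\begin{itemize}
\item[(1)] $G$ satisfies u.c.$(\alpha)$ for all $0<\alpha\le 1/d$;
\item[(2)] if $G$ satisfies u.c.$(\alpha)$, then $\alpha\le 1/h$;
\item[(3)] if $\mathfrak n$ is Carnot, then $G$ satisfies u.c.$(\alpha)$ if and only if $\alpha\le 1/d$.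
\end{itemize}
\end{theorem}

Thus the sharp exponent is $1/h$ for $\mathbb Z^h$ and $1/4$ for the integral Heisenberg group. When $\mathfrak n$ is not Carnot we claim only that the supremum of the admissible exponents lies in $[1/d,1/h]$.

\subsection*{Outline of the proof of Theorem~\ref{thm:A}}
The hypothesis compares the size of a finite quotient with its diameter and says nothing directly about balls of a fixed radius in $G$. We therefore study the finite quotients first and return to $G$ at the end. Section~\ref{sec:model} shows on an affine group how a normal subgroup of short elements produces a coset space of small diameter. Section~\ref{sec:quotients} finds such short subgroups in every finite quotient, by the theorem of Breuillard, Green and Tao on approximate groups. Sections~\ref{sec:nonabelian} and~\ref{sec:abelian} use them to bound the action of $G$ on its chief factors, which gives a finite-index subgroup all of whose finite quotients are nilpotent; the nonabelian case uses the classification of finite simple groups. Section~\ref{sec:prop} shows that the pro-$p$ completions are $p$-adic analytic and that finitely many primes suffice. Section~\ref{sec:end}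 deduces solvability from linearity and applies (ii). Theorem~\ref{thm:C} is proved in Section~\ref{sec:exponents}.

\section{Conventions, growth and inheritance}\label{sec:prelim}

If $Q$ is a quotient of $G$, lengths and diameters in $Q$ refer to the image of $S$, and $B_Q(r)$ is the set of products of at most $r$ elements of $S\cup S^{-1}$. We write $|g|_S$ for word length. If $J\le Q$ has finite index and $\tilde J\le G$ is its preimage, then $Q/J$ and $G/\tilde J$ are the same Schreier graph. So the u.c.\ inequality applies to every proper subgroup $J$ of a finite quotient $Q$; for $J=1$ it reads $|Q|\le(\operatorname{diam}_S(Q)/\varepsilon)^{1/\alpha}$. The \emph{core} of a subgroup of index $n$ is the intersection of its conjugates; it is the kernel of the action on the cosets, so it is normal of index at most $n!$.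

Commutators are $[x,y]=x^{-1}y^{-1}xy$ and $[x_1,\dots,x_i]=[[x_1,\dots,x_{i-1}],x_i]$. The lower central series is $\gamma_1(G)=G$, $\gamma_{i+1}(G)=[\gamma_i(G),G]$. We use three times the following textbook fact. The commutator induces a surjection
\begin{equation}\label{eq:tensor}
\gamma_i(G)/\gamma_{i+1}(G)\otimes G/\gamma_2(G)\longrightarrow\gamma_{i+1}(G)/\gamma_{i+2}(G).
\end{equation}
Consequently $[y_1,\dots,y_i]$ is, modulo $\gamma_{i+1}(G)$, multiplicative in each variable, and the abelian group $\gamma_i(G)/\gamma_{i+1}(G)$ is generated by the commutators $[y_1,\dots,y_i]$ with all $y_l$ in a given generating set of $G$.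

\begin{lemma}\label{lem:growth}
If $|B_G(r)|\le Cr^d$ for all $r\ge1$, with $C>0$ and $d\ge1$, then $G$ satisfies u.c.$(\alpha)$ for all $0<\alpha\le1/d$.
\end{lemma}

\begin{proof}
Let $H<G$ be proper of finite index and $D=\operatorname{diam}_S(G/H)\ge1$. The ball $B_G(D)$ maps onto $G/H$, so $[G:H]\le CD^d$ and $D\ge C^{-1/d}[G:H]^{1/d}\ge C^{-1/d}[G:H]^{\alpha}$.
\end{proof}

By Wolf's theorem a finitely generated virtually nilpotent group has polynomial growth, so Lemma~\ref{lem:growth} proves the ``if'' direction of Theorem~\ref{thm:A}.

To move between a group and its finite-index subgroups we use Schreier's rewriting process. Let $H\le G$ have finite index, let $T\ni1$ be a set of representatives of the cosets $gH$, and let $\Sigma$ be the finite set of those elements $t'^{-1}st$, with $t,t'\in T$ and $s\in S\cup S^{-1}$, that lie in $H$. Then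
\begin{equation}\label{eq:schreier}
\text{every }w\in H\text{ is a product of }|w|_S\text{ elements of }\Sigma .
\end{equation}
Indeed, if $w=s_1\cdots s_k$ and $t_i\in T$ represents $s_{i+1}\cdots s_kH$, then $t_0=t_k=1$ and $w=\prod_{i=1}^k t_{i-1}^{-1}s_it_i$.

\begin{lemma}\label{lem:inherit}
Let $\alpha\in(0,1]$.
\begin{itemize}
\item[(a)] If $G$ satisfies u.c.$(\alpha)$, so does every quotient of $G$.
\item[(b)] Let $G_1\le G$ have finite index $m$ and let $S_1$ be a finite generating set of $G_1$. Then $G$ satisfies u.c.$(\alpha)$ with respect to $S$ if and only if $G_1$ does with respect to $S_1$.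
\end{itemize}
\end{lemma}

The case $G_1=G$ gives independence of the generating set. The passage from $G_1$ up to $G$ is needed only for Theorem~\ref{thm:C}.

\begin{proof}
Part (a) follows by taking preimages of subgroups.

(b) Suppose $G$ satisfies u.c.$(\alpha)$ with constant $\varepsilon$. Let $C_0$ bound the $S$-lengths of a set of representatives of the cosets $gG_1$, and let $C_1$ bound the $S$-lengths of the elements of $S_1$. Let $H<G_1$ be proper of finite index and $D_1=\operatorname{diam}_{S_1}(G_1/H)\ge1$. Every coset of $H$ in $G$ is $tg_1H$ with $|t|_S\le C_0$ and $g_1\in G_1$, and $g_1$ may be chosen with $|g_1|_{S_1}\le D_1$. Hence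
\[
\varepsilon[G_1:H]^\alpha\le\varepsilon[G:H]^\alpha\le\operatorname{diam}_S(G/H)\le C_0+C_1D_1\le(C_0+C_1)D_1 .
\]

Conversely, suppose $G_1$ satisfies u.c.$(\alpha)$ with constant $\varepsilon_1$. Let $H<G$ be proper of finite index, $D=\operatorname{diam}_S(G/H)\ge1$ and $H_1=H\cap G_1$. Choose coset representatives for $H$ in $B_G(D)$. By \eqref{eq:schreier}, $H$ is generated by elements of $S$-length at most $2D+1$. The coset space $H/H_1$ has at most $m$ points, so its diameter for these generators is at most $m-1$, and
\[
\operatorname{diam}_S(G/H_1)\le D+(m-1)(2D+1)\le 4mD .
\]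
A representative of a coset $g_1H_1$ with $g_1\in G_1$ lies in $G_1$, and \eqref{eq:schreier}, applied to $G_1$, gives a constant $C$ with $|w|_{S_1}\le C|w|_S$ for $w\in G_1$. So $\operatorname{diam}_{S_1}(G_1/H_1)\le4CmD$. Also $[G:H]\le[G:H_1]=m[G_1:H_1]$. If $H_1\ne G_1$, then $4CmD\ge\varepsilon_1([G:H]/m)^\alpha$. If $H_1=G_1$, then $[G:H]\le m$ and $D\ge1\ge([G:H]/m)^\alpha$.
\end{proof}

Twice we will bound the indices of a family of subgroups and then pass to their intersection.

\begin{lemma}\label{lem:Gb}
Let $b\ge1$ and let $G[b]$ be the intersection of all subgroups of $G$ of index at most $b$. Then $G[b]$ is normal of finite index in $G$, and every finite quotient of $G[b]$ is a quotient of $G[b]/N$ for some finite-index normal subgroup $N$ of $G$ contained in $G[b]$.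
\end{lemma}

\begin{proof}
A subgroup of index $j$ is a point stabilizer for a homomorphism $G\to\operatorname{Sym}(j)$, and a finitely generated group has finitely many such homomorphisms. So the intersection is finite, and it is invariant under conjugation. Given a finite quotient $G[b]/N_0$, let $N$ be the core of $N_0$ in $G$.
\end{proof}

\section{A model case: short subgroups and their supplements}\label{sec:model}

Let $G$ be the group of affine maps of $\mathbb Z[1/2]$ generated by $a\colon x\mapsto x+1$ and $t\colon x\mapsto 2x$. For an odd prime $p$ it acts on $\mathbb F_p$, with image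
\[
X=V\rtimes L,\qquad V=\{x\mapsto x+v\}\cong\mathbb F_p,\qquad L=\langle 2\rangle\le\mathbb F_p^{\times}.
\]
The group $X$ may have large diameter. Under $X\to L$ the generator $a$ dies and $t$ generates a cyclic group, so $\operatorname{diam}(X)\ge\lfloor|L|/2\rfloor$. When $2$ generates $\mathbb F_p^\times$, as it does for $p=3,5,11,13$, this gives $\operatorname{diam}(X)\ge (p-1)/2\ge p/3>|X|^{1/2}/3$, and such a quotient is compatible with u.c.$(1/2)$.

The large diameter comes from $L$ alone. Write $0\le v<p$ in binary as $v=\sum_{i=0}^k e_i2^i$ with $k\le\log_2p$. The word $a^{e_0}t\,a^{e_1}t\cdots t\,a^{e_k}$ is the map $x\mapsto 2^kx+v$, so following $t^{-k}$ by this word gives the translation by $v$. Hence the whole subgroup $V$ lies in the ball of radius $3\log_2p+1$. Since $X=VL$, every coset of $L$ has a representative in $V$: the coset space $X/L$ has $p$ points and diameter at most $3\log_2p+1$. As $p$ is arbitrary, $G$ does not have the u.c.\ property.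

The example contains the mechanism of Sections~\ref{sec:nonabelian} and~\ref{sec:abelian}. A subgroup $E$ of short elements cannot coexist with a \emph{supplement} of large index, that is, a subgroup $J$ with $Q=EJ$. We record this together with a second way in which a short subgroup is useful: it does not contribute to the diameter.

\begin{lemma}\label{lem:short}
Let $G$ satisfy u.c.$(\alpha)$ with constant $\varepsilon$, let $Q$ be a finite quotient of $G$ with $D=\operatorname{diam}_S(Q)$, and let $E\le Q$.
\begin{itemize}
\item[(a)] If $E\subseteq B_Q(\rho)$ and $Q=EJ$ for a proper subgroup $J$, then $\varepsilon[Q:J]^\alpha\le\rho$.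
\item[(b)] If $E\subseteq B_Q(CD^{1/2})$, then $D\le 2[Q:E]+C^2$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Every coset of $J$ is $eJ$ with $e\in E$, so $\operatorname{diam}_S(Q/J)\le\rho$.

(b) The coset space $Q/E$ has diameter less than $[Q:E]$, so every element of $Q$ is $be$ with $b\in B_Q([Q:E])$ and $e\in E$. Thus $D\le[Q:E]+CD^{1/2}\le[Q:E]+D/2+C^2/2$.
\end{proof}

In the example, $V$ was short because of binary expansions, which an arbitrary group does not offer. The substitute is Proposition~\ref{prop:structure}: for any $\delta>0$, a finite quotient of diameter $D$ has a subgroup $X_0$ of index at most $C$ and a normal subgroup $H$ of $X_0$ inside the ball of radius $CD^\delta$ with $X_0/H$ nilpotent. Suppose that a group with u.c.$(\alpha)$ has a quotient $X=\mathbb F_p\rtimes L$ with $L\le\mathbb F_p^\times$, where $p>C$ and $|L|>C$. Then $X_0$ contains $V$, since $[V:V\cap X_0]\le C<p$, and it contains a map $x\mapsto\lambda x+c$ with $\lambda\ne1$, since $[X:V]>C$. The commutator of this map with a translation by $v$ is a translation by a nonzero multiple of $(\lambda-1)v$, so $[V,X_0]=V$ and $V\le\gamma_i(X_0)$ for all $i$. As $X_0/H$ is nilpotent,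 $V\le H$. Now $D<|X|<p^2$, so Lemma~\ref{lem:short}(a) gives $\varepsilon p^\alpha\le Cp^{2\delta}$, and the choice $\delta=\alpha/4$ bounds $p$. In every case $|L|$ is bounded: whatever is not nilpotent is short, and whatever is short and supplemented is small.

\section{The finite quotients}\label{sec:quotients}

In Sections~\ref{sec:quotients}--\ref{sec:abelian}, $G$ is a finitely generated group that satisfies u.c.$(\alpha)$ with constant $\varepsilon$. A \emph{constant} is a positive number that depends only on $\alpha$ and $\varepsilon$, and on $\delta$ where this is indicated.

A finite subset $A$ of a group $Q$ is a \emph{$K$-approximate subgroup} if $1\in A=A^{-1}$ and $A^2\subseteq XA$ for some symmetric set $X$ with $|X|\le K$. The theorem of Breuillard, Green and Tao \cite[Theorem~1.6]{BGT} states that there are then a subgroup $Q_0\le Q$ and a finite normal subgroup $H$ of $Q_0$ such that $A$ is covered by at most $M$ left translates of $Q_0$, the group $Q_0/H$ is nilpotent of class at most $M$ and generated by at most $M$ elements, and $H\subseteq A^4$; here $M$ depends only on $K$.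

We apply this to a ball. Since $|Q|$ is polynomial in the diameter $D$, the balls cannot grow by a large factor at each of about $\log D$ consecutive scales, and a ball at a scale of slow growth is an approximate subgroup. We look for this scale between $D^{\delta/2}$ and $D^{\delta}$. The upper end makes $H$ short, and the lower end makes the ball so large that covering it by few cosets of $Q_0$ bounds the index of $Q_0$.

\begin{proposition}\label{prop:structure}
For each $\delta\in(0,1)$ there is an integer constant $C=C(\delta)$ such that every nontrivial finite quotient $Q$ of $G$, with $D=\operatorname{diam}_S(Q)$, has subgroups $H\lhd Q_0\le Q$ with $[Q:Q_0]\le C$, with $Q_0/H$ nilpotent of class at most $C$ and generated by at most $C$ elements, and with $H\subseteq B_Q(CD^\delta)$.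
\end{proposition}

\begin{proof}
We have $D\ge1$ and $|Q|\le(D/\varepsilon)^{1/\alpha}$. Put $K=5^{4/(\alpha\delta)}$. The integers $j$ with $D^{\delta/2}\le5^j\le D^\delta$ are consecutive and nonnegative, and there are at least $\frac\delta2\log_5D-1$ of them. If $|B_Q(5^{j+1})|>K|B_Q(5^j)|$ for each of them, then
\[
(D/\varepsilon)^{1/\alpha}\ge|Q|\ge K^{(\delta/2)\log_5D-1}=K^{-1}D^{2/\alpha},
\]
which gives $D\le K^\alpha/\varepsilon$.

Assume $D>K^\alpha/\varepsilon$. Then there is an integer $r\in[D^{\delta/2},D^\delta]$ with $|B_Q(5r)|\le K|B_Q(r)|$. Choose $X\subseteq B_Q(4r)$ maximal such that the sets $xB_Q(r)$, $x\in X$, are disjoint. They lie in $B_Q(5r)$, so $|X|\le K$. By maximality, for $y\in B_Q(4r)$ the set $yB_Q(r)$ meets some $xB_Q(r)$, and then $y\in xB_Q(2r)$. So $A=B_Q(2r)$ satisfies $A^2=B_Q(4r)\subseteq(X\cup X^{-1})A$, and $A$ is a $2K$-approximate subgroup. Take $Q_0$, $H$ and $M$ from the theorem. Then $H\subseteq A^4=B_Q(8r)\subseteq B_Q(8D^\delta)$.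

Let $c_i$ be the number of left cosets of $Q_0$ that meet $B_Q(i)$. It is the size of the ball of radius $i$ in the connected Schreier graph of $Q/Q_0$, so it increases strictly until it reaches $[Q:Q_0]$, and $c_i\ge\min(i+1,[Q:Q_0])$. We know $c_{2r}\le M$. If $D^{\delta/2}\ge M$, then $2r+1>M$, and therefore $[Q:Q_0]\le M$.

In the remaining cases $D$ is bounded by a constant, hence so is $|Q|$, and we take $Q_0=H=1$.
\end{proof}

The first consequence removes the metric altogether. Let $o(Q)$ denote the largest order of an element of a finite group $Q$.

\begin{lemma}\label{lem:order}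
There is a constant $C$ such that $|Q|\le C\,o(Q)^C$ for every finite quotient $Q$ of $G$.
\end{lemma}

\begin{proof}
Let $Q\ne1$ and take $Q_0$, $H$ from Proposition~\ref{prop:structure} with $\delta=1/2$ and constant $C_1$. A finite nilpotent group is the direct product of its Sylow subgroups, so its exponent is the order of one of its elements; thus $Q_0/H$ has exponent at most $o(Q)$. Its $i$-th lower central factor is abelian and generated by at most $C_1^i$ commutators, so it has order at most $o(Q)^{C_1^i}$. Hence $[Q:H]\le C_1o(Q)^c$ with $c=\sum_{i\le C_1}C_1^i$. Lemma~\ref{lem:short}(b) gives $D\le2C_1o(Q)^c+C_1^2$, and $|Q|\le(D/\varepsilon)^{1/\alpha}$.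
\end{proof}

The lamplighter quotients show what the lemma excludes: in $(\mathbb Z/2)\wr(\mathbb Z/n)$ the $n$-th power of an element lies in the base group, so all orders divide $2n$, while the group has order $n2^n$.

The subgroups $Q_0$ and $H$ need not be normal in $Q$, and we have no control over where $H$ lies. Both defects disappear in groups with a unique minimal normal subgroup.

\begin{lemma}\label{lem:dichotomy}
Let $\delta\in(0,1)$ and $C=C(\delta)$. Let $Q$ be a finite quotient of $G$ with $D=\operatorname{diam}_S(Q)$, and let $E\neq1$ be a subgroup contained in every nontrivial normal subgroup of $Q$. Then either $Q$ has a nilpotent normal subgroup of index at most $C!$, or $E\subseteq B_Q(CD^\delta)$.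
\end{lemma}

\begin{proof}
Take $Q_0$ and $H$ from Proposition~\ref{prop:structure} and let $Q_1$ be the core of $Q_0$, of index at most $C!$. The subgroup $Y=\gamma_{C+1}(Q_1)$ is normal in $Q$, and $Y\le\gamma_{C+1}(Q_0)\le H$. If $Y=1$, then $Q_1$ is nilpotent. If $Y\ne1$, then $E\le Y\le H$.
\end{proof}

\section{Nonabelian chief factors}\label{sec:nonabelian}

A \emph{chief factor} of $G$ is a quotient $M/N$ of normal subgroups $N<M$ of $G$ with no normal subgroup of $G$ strictly between them. A finite chief factor is either an elementary abelian $p$-group or a direct product $T^k$ of copies of a nonabelian simple group $T$; in the second case the $k$ factors are the minimal normal subgroups of $T^k$, so every automorphism permutes them. We use two further facts. By the classification of finite simple groups, $|\operatorname{Out}T|=O(\log|T|)$ for nonabelian finite simple groups $T$, where $\operatorname{Out}T=\operatorname{Aut}T/\operatorname{Inn}T$. By Landau's theorem, the largest order $g(k)$ of an element of $\operatorname{Sym}(k)$ satisfies $\log g(k)\sim\sqrt{k\log k}$; we need only $\log g(k)=o(k)$.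

\begin{proposition}\label{prop:solvable}
There is a constant $b$ such that $[G:C_G(M/N)]\le b$ for every nonabelian chief factor $M/N$ with $N$ of finite index in $G$. All finite quotients of $G[b]$ are solvable.
\end{proposition}

\begin{proof}
\emph{The quotient $Q$.} Let $M/N\cong T^k$ and let $Q=G/C_G(M/N)$ be the group of automorphisms of $M/N$ induced by conjugation. As $M/N$ has trivial center, the image $E$ of $M$ in $Q$ is isomorphic to $M/N$, compatibly with the action of $G$. So $E\cong T^k$ is a minimal normal subgroup of $Q$, and $Q$ acts faithfully on it: $C_Q(E)=1$. A normal subgroup $Y$ with $Y\cap E=1$ satisfies $[Y,E]\le Y\cap E=1$ and is therefore trivial; hence every nontrivial normal subgroup of $Q$ contains $E$. In particular $Q$ has no nontrivial nilpotent normal subgroup, and Lemma~\ref{lem:dichotomy} reads: for each $\delta\in(0,1)$,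
\begin{equation}\label{eq:alt}
|Q|\le C(\delta)!\qquad\text{or}\qquad E\subseteq B_Q(C(\delta)D^\delta),\qquad\text{where }D=\operatorname{diam}_S(Q).
\end{equation}

Let $Q^\circ$ be the kernel of the action of $Q$ on the set of $k$ simple factors of $E$. Then $Q^\circ$ embeds in $\operatorname{Aut}(T)^k$ with $E$ mapping onto $\operatorname{Inn}(T)^k$, so $|Q^\circ/E|\le|\operatorname{Out}T|^k$. The trivial bound $k!$ for $Q/Q^\circ\le\operatorname{Sym}(k)$ is too weak, since we will compare this group with quantities exponential in $k$. But $Q/Q^\circ$ is a finite quotient of $G$, so Lemma~\ref{lem:order} and Landau's theorem give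
\[
|Q/Q^\circ|\le C\,g(k)^C\le C_2\,2^k
\]
for a constant $C_2$.

\emph{Bounding $|T|$.} Use \eqref{eq:alt} with $\delta=1/2$ and $C_1=C(1/2)$. In the first alternative $|T|\le C_1!$. In the second, Lemma~\ref{lem:short}(b) applies to $E$, and
\[
\varepsilon|T|^{k\alpha}\le\varepsilon|Q|^\alpha\le D\le 2|Q/E|+C_1^2\le 2C_2\,2^k|\operatorname{Out}T|^k+C_1^2\le C_3\,(2|\operatorname{Out}T|)^k
\]
with $C_3=2C_2+C_1^2$. Put $\theta=|T|^\alpha/(2|\operatorname{Out}T|)$, so that $\theta^k\le C_3/\varepsilon$. Once $|T|$ exceeds a constant, $\theta\ge|T|^{\alpha/2}\ge1$, and then $|T|^{\alpha/2}\le\theta\le\theta^k\le C_3/\varepsilon$. So $|T|\le\tau$ for a constant $\tau$ in all cases.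

\emph{Bounding $k$.} For small $T$ we may have $\theta\le1$, and then the last inequality says nothing about $k$. We need a supplement of $E$ whose index is exponential in $k$, and normalizers of Sylow subgroups provide one. Since $D$ itself may be exponential in $k$, we also need a small $\delta$. With $\beta=2\,\tau!$ we have
\[
D\le|Q|\le|Q/Q^\circ|\,|\operatorname{Aut}T|^k\le C_2\beta^k .
\]
Choose $\delta\in(0,1)$ with $\beta^\delta\le2^{\alpha/2}$ and put $C'=C(\delta)$. In the first alternative of \eqref{eq:alt}, $|Q|\le C'!$. In the second, let $p$ be a prime dividing $|T|$, let $P=P_1\times\dots\times P_k$ be a Sylow $p$-subgroup of $E$, with $P_i$ a Sylow $p$-subgroup of the $i$-th factor $T_i$, and let $J=N_Q(P)$. For $q\in Q$ the Sylow subgroup $q^{-1}Pq$ of $E$ equals $ePe^{-1}$ for some $e\in E$, so $qe\in J$ and $Q=JE=EJ$ (the Frattini argument). The subgroup $P_i$ is nontrivial and proper in the simple group $T_i$, so it is not normal, and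
\[
[Q:J]=[E:N_E(P)]=\prod_{i=1}^k[T_i:N_{T_i}(P_i)]\ge2^k .
\]
Lemma~\ref{lem:short}(a) gives $\varepsilon2^{k\alpha}\le C'D^\delta\le C'C_2^\delta\,2^{k\alpha/2}$. So $k$ is bounded by a constant, and so is $|Q|\le C_2\beta^k$.

\emph{The subgroup $G[b]$.} By Lemma~\ref{lem:Gb} it suffices to show that $G[b]/N_0$ is solvable for $N_0\le G[b]$ normal of finite index in $G$. Refine $N_0\le G[b]$ to a chain of normal subgroups of $G$ whose factors $M/N$ are chief factors. If $M/N$ were nonabelian, then $M\le G[b]\le C_G(M/N)$, which makes $M/N$ abelian. So all factors are abelian.
\end{proof}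

\section{Abelian chief factors}\label{sec:abelian}

For a finite group $Q$, the Frattini subgroup $\Phi(Q)$ is the intersection of the maximal subgroups, so $\Phi(Q/\Phi(Q))=1$; the Fitting subgroup $F(Q)$ is the largest nilpotent normal subgroup. To apply Lemma~\ref{lem:short}(a) to an abelian chief factor we need a complement, and not every chief factor has one: the subgroup of order $p$ in $\mathbb Z/p^2$ does not. A theorem of Gasch\"utz shows that the complemented ones suffice to detect nilpotence. For a finite solvable group $Q$ and $\bar Q=Q/\Phi(Q)$, it states that $F(\bar Q)=F(Q)/\Phi(Q)$, that this group is a direct product of minimal normal subgroups of $\bar Q$, and that it is its own centralizer in $\bar Q$. In the model case the bound $|X|<p^2$ converted $D^\delta$ into a small power of $|V|$. Its general form is the theorem of P\'alfy and Wolf: a completely reducible solvable subgroup $L$ of $GL(V)$, with $V$ a finite vector space, satisfies $|L|\le|V|^{9/4}$.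

\begin{proposition}\label{prop:nilpotent}
Suppose that all finite quotients of $G$ are solvable. Then there is a constant $b$ such that all finite quotients of $G[b]$ are nilpotent.
\end{proposition}

\begin{proof}
Let $Q\ne1$ be a finite quotient of $G$, let $\bar Q=Q/\Phi(Q)$, and write $F(\bar Q)=V_1\times\dots\times V_r$ with $V_i$ minimal normal in $\bar Q$. Each $V_i$ is a vector space over a prime field, and
\begin{equation}\label{eq:gaschutz}
\bigcap_{i=1}^r C_{\bar Q}(V_i)=C_{\bar Q}(F(\bar Q))=F(Q)/\Phi(Q).
\end{equation}
We bound the index of $C_{\bar Q}(V)$ for $V=V_i$.

\emph{An affine quotient.} As $\Phi(\bar Q)=1$, some maximal subgroup $M$ of $\bar Q$ does not contain $V$, and then $\bar Q=VM$. The group $V\cap M$ is normalized by $M$ and by the abelian group $V$, so it is normal in $\bar Q$; it is properly contained in $V$, hence trivial. The group $C_M(V)$ is normalized by $M$ and centralized by $V$, so it is normal in $\bar Q$. Put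
\[
X=\bar Q/C_M(V)=V\rtimes L,\qquad L=M/C_M(V).
\]
Then $L$ is solvable and acts faithfully on $V$. The action is irreducible, because an $L$-invariant subspace is normal in $VM=\bar Q$. Since $V\le C_{\bar Q}(V)$ and $\bar Q=VM$, we have $C_{\bar Q}(V)=VC_M(V)$, so $[\bar Q:C_{\bar Q}(V)]=|L|$.

\emph{Normal subgroups of $X$.} Faithfulness gives $C_X(V)=V$, and irreducibility says that $V$ is minimal normal in $X$. A normal subgroup $Y$ with $Y\cap V=1$ centralizes $V$, so $Y\le V$ and $Y=1$. Hence every nontrivial normal subgroup of $X$ contains $V$. If such a subgroup $Y$ is nilpotent, then its center is a nontrivial normal subgroup of $X$, so $V\le Z(Y)$ and $Y\le C_X(V)=V$. Thus every nilpotent normal subgroup of $X$ lies in $V$.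

\emph{Bounding $|L|$.} Apply Lemma~\ref{lem:dichotomy} to $X$ and $V$ with $\delta=2\alpha/13$ and $C=C(\delta)$; let $D=\operatorname{diam}_S(X)$. In the first alternative $|L|=[X:V]\le C!$. In the second, $V\subseteq B_X(CD^\delta)$ with $D\le|V||L|\le|V|^{13/4}$. Since $X=VL$ and $[X:L]=|V|>1$, Lemma~\ref{lem:short}(a) gives
\[
\varepsilon|V|^\alpha\le CD^\delta\le C|V|^{13\delta/4}=C|V|^{\alpha/2}.
\]
So $|V|$ is bounded by a constant, and so is $|L|\le|V|^{9/4}$.

\emph{The subgroup $G[b]$.} Let $b$ bound all these orders $|L|$. The preimage of each $C_{\bar Q}(V_i)$ in $G$ has index at most $b$ and so contains $G[b]$. By \eqref{eq:gaschutz} the image of $G[b]$ in $Q$ lies in $F(Q)$ and is nilpotent. Lemma~\ref{lem:Gb} completes the proof.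
\end{proof}

\section{Pro-$p$ completions}\label{sec:prop}

Once all finite quotients of a residually finite group $G$ are nilpotent, each is a product of $p$-groups, and $G$ embeds in the product of its pro-$p$ completions. Two difficulties remain. The nilpotency class of the quotients is not yet bounded, and an infinite product of virtually nilpotent groups need not be virtually nilpotent. Finite dimension of the completions addresses both.

The \emph{pro-$p$ completion} $\hat G_p$ is the inverse limit of the quotients $G/N$ of $p$-power order. The image of $G$ is dense, so the quotients of $\hat G_p$ by open normal subgroups are finite $p$-quotients of $G$; conversely every homomorphism from $G$ to a finite $p$-group factors through $\hat G_p$. A surjection of groups induces a continuous surjection of completions, and $G\to\hat G_p$ is injective exactly when $G$ is residually a finite $p$-group.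

A pro-$p$ group is \emph{$p$-adic analytic} if it is an analytic manifold over $\mathbb Q_p$ with analytic group operations. We use the following facts from \cite[Chapters 4, 8 and 9]{DDMS}. Closed subgroups of such a group $P$ and quotients by closed normal subgroups are again analytic; dimension is additive, $\dim P=\dim Y+\dim P/Y$; and an infinite closed section has dimension at least $1$. Moreover $P$ has an open normal subgroup $U$ that is \emph{uniform}: finitely generated, torsion-free, and with $[U,U]$ contained in the closed subgroup generated by the $p$-th powers (fourth powers if $p=2$). The underlying set of a uniform group $U$ carries a canonical structure of free $\mathbb Z_p$-module of finite rank, on which the group automorphisms of $U$ act linearly.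

Analyticity can be read off from one series of subgroups. For a finitely generated pro-$p$ group $P$, the $n$-th term $D_n$ of the \emph{Zassenhaus series} is the closed subgroup generated by the elements $x^{p^j}$ with $x\in\gamma_i(P)$ and $ip^j\ge n$. Thus $P=D_1\ge D_2\ge\cdots$ are normal subgroups and $x^{p^k}\in D_{p^k}$ for all $x\in P$. Each $D_n$ is open, because $P/D_n$ has a dense finitely generated subgroup that is nilpotent of finite exponent, hence finite. Lazard's criterion \cite[Chapter 11]{DDMS} states that $P$ is $p$-adic analytic if and only if $D_n=D_{n+1}$ for some $n$. The series suits Lemma~\ref{lem:order}, because elements of $P/D_n$ have order only linear in $n$.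

\begin{proposition}\label{prop:analytic}
If $G$ is finitely generated and has the u.c.\ property, then $\hat G_p$ is $p$-adic analytic for every prime $p$.
\end{proposition}

\begin{proof}
Let $P=\hat G_p$ and $n\ge2$. Let $k$ be least with $p^k\ge n$, so that $p^k<pn$. Since $x^{p^k}\in D_{p^k}\le D_n$, every element of $P/D_n$ has order less than $pn$. This group is a finite quotient of $G$, so $|P/D_n|\le C(pn)^C$ by Lemma~\ref{lem:order}. If $D_i\ne D_{i+1}$ for all $i$, then $|P/D_n|\ge p^{n-1}$, which is a contradiction for large $n$.
\end{proof}

For the reduction to finitely many primes we recall that the torsion elements of a finitely generated nilpotent group $N$ form a finite normal subgroup $\tau(N)$ with torsion-free quotient, and Gruenberg's theorem that a finitely generated torsion-free nilpotent group is residually a finite $p$-group for every prime $p$.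

\begin{proposition}\label{prop:primes}
Let $G$ be finitely generated and residually finite, with the u.c.\ property, and suppose that all finite quotients of $G$ are nilpotent. Then there are $m\ge1$ and a finite, possibly empty, set $\pi$ of primes such that the natural map
\[
G\longrightarrow G/\gamma_m(G)\times\prod_{p\in\pi}\hat G_p
\]
is injective.
\end{proposition}

\begin{proof}
\emph{Some factor $\gamma_m(G)/\gamma_{m+1}(G)$ is finite.} Suppose that all these factors are infinite. Fix a prime $p$, let $P=\hat G_p$, and let $P_n$ be the closure of $\gamma_n(P)$. Fix $n$, let $N=G/\gamma_{n+1}(G)$, and let $W$ be the pro-$p$ completion of $N/\tau(N)$. The infinite subgroup $\gamma_n(G)/\gamma_{n+1}(G)$ of $N$ has infinite image in $N/\tau(N)$, and this group embeds in $W$. Now $W$ is a continuous quotient of $P$, and it is nilpotent of class at most $n$ because a dense subgroup is. So $P_{n+1}$ has trivial image in $W$, while the image of $P_n$ contains that of $\gamma_n(G)$ and is infinite. Hence $P_n/P_{n+1}$ is infinite and has dimension at least $1$, for every $n$. By additivity this contradicts the finiteness of $\dim P$, which Proposition~\ref{prop:analytic}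 provides.

\emph{The set $\pi$.} Fix such an $m$ and let $\pi$ be the set of primes dividing $|\gamma_m(G)/\gamma_{m+1}(G)|$. Call a finite group a $\pi$-group if all primes dividing its order lie in $\pi$. The tensor product of a finite abelian $\pi$-group with a finitely generated abelian group is a finite $\pi$-group. By \eqref{eq:tensor} and induction, $\gamma_n(G)/\gamma_{n+1}(G)$ is a finite $\pi$-group for all $n\ge m$, and so is $\gamma_m(G)/\gamma_n(G)$. In a finite $p$-quotient of $G$ some $\gamma_n(G)$ with $n\ge m$ dies, so the image of $\gamma_m(G)$ is both a $\pi$-group and a $p$-group. It is trivial when $p\notin\pi$.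

\emph{Injectivity.} Let $g$ lie in the kernel. Then $g$ is trivial in every finite $p$-quotient of $G$: for $p\in\pi$ because it dies in $\hat G_p$, and for $p\notin\pi$ because $g\in\gamma_m(G)$. Every finite quotient of $G$ is a direct product of $p$-groups, each of which is a quotient of $G$, so $g$ is trivial in it. As $G$ is residually finite, $g=1$.
\end{proof}

\section{Solvability, and the proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:end}

It remains to understand the image $\Gamma_p$ of $G$ in one completion $P=\hat G_p$. The quotients of $P$ by open normal subgroups are $p$-groups for every $G$, so they make no use of Proposition~\ref{prop:nilpotent}. The action on a uniform subgroup, however, maps $\Gamma_p$ to matrices over a finitely generated subring of $\mathbb Z_p$, and reducing this ring modulo its maximal ideals gives further finite quotients of $G$, all linear of the same degree. Two facts turn this into solvability. In a commutative domain that is finitely generated as a ring, the maximal ideals have finite residue fields and intersect in $0$. By a theorem of Zassenhaus, a solvable subgroup of $GL_\ell(k)$, for any field $k$, has derived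 length at most a number $z(\ell)$ depending only on $\ell$.

\begin{proposition}\label{prop:image}
Let $G$ be finitely generated with the u.c.\ property, and suppose that all finite quotients of $G$ are nilpotent. Then for every prime $p$ the image $\Gamma_p$ of $G$ in $P=\hat G_p$ is virtually nilpotent.
\end{proposition}

\begin{proof}
We may assume that $\Gamma_p$ is infinite. By Proposition~\ref{prop:analytic}, $P$ has an open normal uniform subgroup $U$, say of rank $\ell$ as a $\mathbb Z_p$-module. Conjugation gives a homomorphism $\rho\colon P\to\operatorname{Aut}(U)\hookrightarrow GL_\ell(\mathbb Z_p)$ with kernel $C_P(U)$, so $U\cap\ker\rho=Z(U)$ is abelian.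

Let $A\subset\mathbb Z_p$ be the subring generated by the entries of the matrices $\rho(s)^{\pm1}$, $s\in S$. It is a finitely generated domain and $\rho(\Gamma_p)\le GL_\ell(A)$. For a maximal ideal $\mathfrak m$ of $A$, the image of $\rho(\Gamma_p)$ in $GL_\ell(A/\mathfrak m)$ is a finite quotient of $G$. It is nilpotent, hence solvable, hence of derived length at most $z(\ell)$. So every element of the $z(\ell)$-th derived subgroup of $\rho(\Gamma_p)$ is congruent to the identity modulo every $\mathfrak m$, and therefore equals the identity. Thus $\rho(\Gamma_p)$ is solvable.

The group $\Gamma_p\cap U$ has finite index in $\Gamma_p$, and it is an extension of a subgroup of $Z(U)$ by a subgroup of $\rho(\Gamma_p)$, so it is solvable. It is infinite and finitely generated, and it has the u.c.\ property by Lemma~\ref{lem:inherit}. By the known result (ii) it is virtually nilpotent, and so is $\Gamma_p$.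
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The ``if'' direction was proved after Lemma~\ref{lem:growth}. Let $G$ be infinite, finitely generated and residually finite, with the u.c.\ property. These four properties pass to finite-index subgroups, the last by Lemma~\ref{lem:inherit}(b). Proposition~\ref{prop:solvable} gives a finite-index subgroup $G_1\le G$ whose finite quotients are solvable, and Proposition~\ref{prop:nilpotent} gives a finite-index subgroup $G_2\le G_1$ whose finite quotients are nilpotent. By Proposition~\ref{prop:primes}, $G_2$ embeds in the direct product of the nilpotent group $G_2/\gamma_m(G_2)$ and its images in finitely many pro-$p$ completions, which are virtually nilpotent by Proposition~\ref{prop:image}. A finite direct product of virtually nilpotent groups is virtually nilpotent, and so are its subgroups. Hence $G_2$, and with it $G$, is virtually nilpotent.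
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Every finite-index subgroup of $G$ contains $R$, so $G$ and $G/R$ have the same finite coset spaces, and u.c.$(\alpha)$ is the same statement for both. The group $G/R$ is residually finite, and it is infinite because the terms of a filtration all contain $R$. Apply Theorem~\ref{thm:A} to $G/R$.
\end{proof}

\begin{remark}
In the proof of Theorem~\ref{thm:A}, residual finiteness is used only for the injectivity in Proposition~\ref{prop:primes}. It cannot be omitted. If $T$ is an infinite finitely generated simple group, then $T$ has no proper finite-index subgroup, since the core would be a proper normal subgroup of finite index. So every finite-index subgroup of $\mathbb Z\times T$ contains $T$, and $\mathbb Z\times T$ satisfies u.c.$(1)$, admits a filtration and is not virtually nilpotent. The inequality for subgroups that need not be normal is used in Lemma~\ref{lem:inherit}(b), in the two applications of Lemma~\ref{lem:short}(a), and in the hypothesis of (ii); Proposition~\ref{prop:structure}, Lemma~\ref{lem:order} and Proposition~\ref{prop:analytic} use it only for normal subgroups.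
\end{remark}

\section{The admissible exponents}\label{sec:exponents}

Throughout this section $\Gamma$, $r_i$, $h$, $d$ and $\mathfrak n$ are as in Theorem~\ref{thm:C}. As in the proof of Theorem~\ref{thm:B}, u.c.$(\alpha)$ for $G$ is the same as for $G/R$, and by Lemma~\ref{lem:inherit}(b) it is the same as for $\Gamma$. So we work with $\Gamma$, which is infinite and finitely generated.

Part (1) is immediate: the Bass--Guivarc'h formula gives $|B_\Gamma(r)|\le Cr^d$ for $r\ge1$, and Lemma~\ref{lem:growth} applies. For (2) and (3) we must construct subgroups of large index and small diameter. In both cases the diameter will be of order $n$ along a sequence $n\to\infty$, and the index of order $n^h$ or $n^d$.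

\begin{example}\label{ex:heis}
Let $\Gamma=UT_3(\mathbb Z)$ be the Heisenberg group, with $x=1+E_{12}$, $y=1+E_{23}$ and the central element $z=[x,y]=1+E_{13}$. Here $r_1=2$, $r_2=1$, $h=3$, $d=4$, and $\mathfrak n$ is Carnot with $V_1$ spanned by $E_{12},E_{23}$ and $V_2$ by $E_{13}$. The kernel of reduction modulo $n$ has index $n^3$, and every coset contains $x^ay^bz^c$ with $0\le a,b,c<n$, of length at most $6n$. This gives $\alpha\le1/3$, but it wastes the fact that powers of $z$ are much shorter than their exponent. Conjugation by the diagonal matrix with entries $n^2,n,1$ sends $x,y,z$ to $x^n,y^n,z^{n^2}$, and it maps $\Gamma$ onto the subgroup $H_n=\langle x^n,y^n\rangle$ of matrices with entries above the diagonal divisible by $n$, $n$, $n^2$. The $n^4$ elements $x^ay^bz^c$ with $0\le a,b<n$ and $0\le c<n^2$ represent the cosets of $H_n$. Writing $c=\beta_0+\beta_1n$ with $0\le\beta_0,\beta_1<n$, we have $z^c=[x^{\beta_0},y]\,[x^{\beta_1},y^n]$, of length at most $6n$. So $\Gamma/H_n$ has $n^4$ points and diameter at most $8n$, which gives $\alpha\le1/4$. For $n\ge2$ the subgroup $H_n$ is not normal, since $[x^n,y]=z^n\notin H_n$.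
\end{example}

The congruence subgroups of the example exist in every $\Gamma$ and give (2). The dilation exists when $\mathfrak n$ is Carnot and gives (3).

\subsection*{The Malcev correspondence}
We recall the standard facts. The group $\Gamma$ embeds in the group $UT_m(\mathbb Z)$ of upper unitriangular integer matrices for some $m$, and it has a Malcev basis: elements $u_1,\dots,u_h$ such that every element of $\Gamma$ is $u_1^{a_1}\cdots u_h^{a_h}$ with $a_i\in\mathbb Z$. The finite sums
\[
\log g=\sum_{1\le j<m}\frac{(-1)^{j+1}}{j}(g-1)^j,\qquad \exp v=\sum_{0\le j<m}\frac{v^j}{j!}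
\]
are inverse bijections between $UT_m(\mathbb Q)$ and the strictly upper triangular rational matrices. The $\mathbb Q$-span $\mathfrak n$ of $\log\Gamma$ is a Lie algebra of dimension $h$ which, up to isomorphism, does not depend on the embedding; this is the \emph{rational Malcev Lie algebra}, and $\dim\gamma_i(\mathfrak n)/\gamma_{i+1}(\mathfrak n)=r_i$. The set $N=\exp\mathfrak n$ is a nilpotent group containing $\Gamma$, the \emph{rational Malcev completion}, and every element of $N$ has a positive power in $\Gamma$. By the Baker--Campbell--Hausdorff formula, $\log(\exp u\exp v)$ is $u+v$ plus a universal rational combination of iterated brackets of $u$ and $v$; hence every automorphism of $\mathfrak n$ induces an automorphism of $N$. Finally, for a subgroup $\Lambda\le N$ the \emph{isolator}, the set of elements of $N$ with a positive power in $\Lambda$, is $\exp$ of a Lie subalgebra of $\mathfrak n$.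

\subsection*{Congruence subgroups: proof of (2)}
Suppose $\Gamma\le UT_m(\mathbb Z)$ satisfies u.c.$(\alpha)$ with constant $\varepsilon$ for a generating set $S$. Fix a prime $p\ge m$, so that all denominators in $\log$ and $\exp$ are prime to $p$, and let $\Gamma(k)$ be the kernel of $\Gamma\to UT_m(\mathbb Z/p^k)$.

\emph{Diameter.} For $1\le j<m$ the identity $j\binom{p^k}{j}=p^k\binom{p^k-1}{j-1}$ shows that $p^k$ divides $\binom{p^k}j$, as $j$ is prime to $p$. Since $(g-1)^m=0$, every $g\in\Gamma$ satisfies $g^{p^k}=\sum_{j<m}\binom{p^k}{j}(g-1)^j\equiv1\pmod{p^k}$. So the normal subgroup $\Gamma(k)$ contains all $p^k$-th powers, and modulo $\Gamma(k)$ the exponents in $u_1^{a_1}\cdots u_h^{a_h}$ can be taken in $[0,p^k)$. Hence $\operatorname{diam}_S(\Gamma/\Gamma(k))\le C_1p^k$ with $C_1=\sum_i|u_i|_S$.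

\emph{Index.} We need about $p^{kh}$ elements of $\Gamma$ that are distinct modulo $p^k$. We parametrize elements by a polynomial map and show that near $0$ it contracts $p$-adic distances by at most a bounded factor. Let $|\cdot|_p$ be the maximum of the $p$-adic absolute values of the entries of a vector or matrix; two integer matrices are congruent modulo $p^k$ exactly when their difference has norm at most $p^{-k}$. Choose $g_1,\dots,g_h\in\Gamma$ whose logarithms form a basis of $\mathfrak n$, and put
\[
F(t)=\exp(t_1\log g_1)\cdots\exp(t_h\log g_h)=1+\lambda(t)+\omega(t),\qquad \lambda(t)=\sum_i t_i\log g_i ,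
\]
where $\omega$ collects the monomials of degree at least $2$ in $t=(t_1,\dots,t_h)$. All matrix coefficients have norm at most $1$, and $F(t)=g_1^{t_1}\cdots g_h^{t_h}\in\Gamma$ for $t\in\mathbb Z^h$. Rational matrices that are independent over $\mathbb Q$ remain so over $\mathbb Q_p$, so $\lambda$ is injective on $\mathbb Q_p^h$, and $|\lambda(v)|_p\ge p^{-c}|v|_p$ for some integer $c\ge0$. Put $a=c+1$ and let $t\neq t'$ lie in $p^a\mathbb Z^h$. The difference of the values of a monomial of degree at least $2$ at $t$ and $t'$ is a telescoping sum of terms $(t_i-t_i')$ times at least one further coordinate of $t$ or $t'$. So $|\omega(t)-\omega(t')|_p\le p^{-a}|t-t'|_p<|\lambda(t-t')|_p$, and the ultrametric inequality gives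
\[
|F(t)-F(t')|_p=|\lambda(t-t')|_p\ge p^{-c}|t-t'|_p .
\]
If $t$ and $t'$ are distinct modulo $p^{k-c}$, then $|t-t'|_p>p^{-(k-c)}$, so $|F(t)-F(t')|_p>p^{-k}$, and $F(t)$, $F(t')$ lie in different cosets of $\Gamma(k)$. Therefore $[\Gamma:\Gamma(k)]\ge p^{(k-c-a)h}$ for $k>a+c$.

For such $k$ we obtain $C_1p^k\ge\varepsilon p^{(k-c-a)h\alpha}$, and letting $k\to\infty$ gives $h\alpha\le1$.

\subsection*{Dilations: proof of (3)}
Indices in a nilpotent group can be computed one layer at a time.

\begin{lemma}\label{lem:layers}
Let $\Lambda=\Lambda_1\ge\Lambda_2\ge\dots\ge\Lambda_{l+1}=1$ be normal subgroups of a group $\Lambda$, and let $H\le\Lambda$. Then $[\Lambda:H]=\prod_{i=1}^l[\Lambda_i:(H\cap\Lambda_i)\Lambda_{i+1}]$. In particular, if $\Lambda$ is finitely generated nilpotent and every element of $\Lambda$ has a positive power in $H$, then $[\Lambda:H]<\infty$.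
\end{lemma}

\begin{proof}
Since $[(H\cap\Lambda_i)\Lambda_{i+1}:H\cap\Lambda_i]=[\Lambda_{i+1}:H\cap\Lambda_{i+1}]$, we have
\[
[\Lambda_i:H\cap\Lambda_i]=[\Lambda_i:(H\cap\Lambda_i)\Lambda_{i+1}]\cdot[\Lambda_{i+1}:H\cap\Lambda_{i+1}],
\]
and the formula follows by induction. For the second statement take $\Lambda_i=\gamma_i(\Lambda)$: each $\Lambda_i/(H\cap\Lambda_i)\Lambda_{i+1}$ is a finitely generated abelian torsion group, hence finite.
\end{proof}

Let $\mathfrak n=\bigoplus_iV_i$ be Carnot. By (1) it remains to show that u.c.$(\alpha)$ implies $\alpha\le1/d$. For $n\ge2$ the linear map that acts on $V_i$ as multiplication by $n^i$ respects brackets, so it induces an automorphism $\varphi_n$ of $N$. There is no reason for $\varphi_n$ to map $\Gamma$ into itself, so we replace $\Gamma$ by a group adapted to the grading. Let $v_1,\dots,v_q$ be a basis of $V_1$, let $x_j=\exp v_j$ and $\Lambda=\langle x_1,\dots,x_q\rangle\le N$. Then $\varphi_n(x_j)=\exp(nv_j)=x_j^n$, so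
\[
H_n=\varphi_n(\Lambda)=\langle x_1^n,\dots,x_q^n\rangle\le\Lambda .
\]

\emph{Commensurability.} The isolator of $\Lambda$ is $\exp$ of a subalgebra containing $V_1$, and $V_1$ generates $\mathfrak n$, so every element of $N$ has a positive power in $\Lambda$. The same holds for $\Gamma$. By Lemma~\ref{lem:layers}, $\Gamma\cap\Lambda$ has finite index in both groups, and by Lemma~\ref{lem:inherit}(b) the group $\Lambda$ satisfies u.c.$(\alpha)$, say with constant $\varepsilon'$ for the generators $x_1,\dots,x_q$.

\emph{Index.} The grading gives $\gamma_i(\mathfrak n)\subseteq\bigoplus_{j\ge i}V_j$. Conversely $\mathfrak n$ is spanned by iterated brackets of elements of $V_1$, and those of weight $j$ lie in $V_j$, so they span $V_j$ and $V_j\subseteq\gamma_j(\mathfrak n)$. Hence $\gamma_i(\mathfrak n)=\bigoplus_{j\ge i}V_j$ and $\dim V_i=r_i$. Let $N_i=\exp\gamma_i(\mathfrak n)$. By the Baker--Campbell--Hausdorff formula, $N_i$ is a normal subgroup of $N$, and taking the $V_i$-component of the logarithm is a homomorphism from $N_i$ onto the additive group $V_i$ with kernel $N_{i+1}$. Put $\Lambda_i=\Lambda\cap N_i$ and let $\Delta_i\cong\Lambda_i/\Lambda_{i+1}$ be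 its image in $V_i$. Subgroups of finitely generated nilpotent groups are finitely generated, and every element of $N_i$ has a positive power in $\Lambda_i$; so $\Delta_i$ is finitely generated and spans $V_i$, that is, $\Delta_i\cong\mathbb Z^{r_i}$. As $\varphi_n(N_i)=N_i$, we have $H_n\cap\Lambda_i=\varphi_n(\Lambda)\cap N_i=\varphi_n(\Lambda_i)$, whose image in $V_i$ is $n^i\Delta_i$. Lemma~\ref{lem:layers} gives
\[
[\Lambda:H_n]=\prod_i[\Delta_i:n^i\Delta_i]=\prod_i n^{ir_i}=n^d .
\]

\emph{Diameter.} We claim that for each $i$ there is $C_i$, independent of $n$, such that every $g\in\gamma_i(\Lambda)$ can be written as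
\begin{equation}\label{eq:layer}
g=y\,g'\,w,\qquad y\in B_\Lambda(C_in),\quad g'\in\gamma_{i+1}(\Lambda),\quad w\in H_n .
\end{equation}
All congruences are modulo $\gamma_{i+1}(\Lambda)$. We have $g\equiv\prod_c c^{a_c}$, where $c$ runs over the $q^i$ commutators $[y_1,\dots,y_i]$ with $y_l\in\{x_1,\dots,x_q\}$. Fix $c$ and divide with remainder, $a_c=b+n^ie$ with $0\le b<n^i$, and expand $b=\sum_{j=0}^{i-1}\beta_jn^j$ with $0\le\beta_j<n$. As in Example~\ref{ex:heis}, we distribute the exponent $\beta_jn^j$ over the entries of the commutator. By multiplicativity in each variable,
\[
c^{\,b}\equiv\prod_{j=0}^{i-1}[y_1^{\beta_j},y_2^n,\dots,y_{j+1}^n,y_{j+2},\dots,y_i],\qquad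
c^{\,n^ie}\equiv[y_1^n,\dots,y_i^n]^{e}\in H_n\cap\gamma_i(\Lambda).
\]
If the entries have length at most $n$, a commutator of weight $i$ has length at most $\ell_i$, where $\ell_1=n$ and $\ell_i=2(\ell_{i-1}+n)$, that is, $\ell_i=(3\cdot2^{i-1}-2)n\le2^{i+1}n$. So the first product has length at most $i2^{i+1}n$. Since $\gamma_i(\Lambda)/\gamma_{i+1}(\Lambda)$ is abelian, we can collect the two kinds of factors: $g\equiv yw$ with $y\in\gamma_i(\Lambda)\cap B_\Lambda(C_in)$, $C_i=q^ii2^{i+1}$, and $w\in\gamma_i(\Lambda)\cap H_n$. Then $g'=y^{-1}gw^{-1}$ lies in $\gamma_{i+1}(\Lambda)$, which proves \eqref{eq:layer}.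

Let $s$ be the class of $\Lambda$. Applying \eqref{eq:layer} for $i=1,\dots,s$, each time to the middle factor, writes any $g\in\Lambda$ as a product of $s$ short elements followed by $s$ elements of $H_n$. Thus $\Lambda=B_\Lambda(C'n)H_n$ with $C'=C_1+\dots+C_s$, and
\[
C'n\ge\operatorname{diam}(\Lambda/H_n)\ge\varepsilon'n^{d\alpha}\qquad\text{for all }n\ge2 .
\]
Letting $n\to\infty$ gives $d\alpha\le1$. This completes the proof of Theorem~\ref{thm:C}.

\begin{thebibliography}{9}

\bibitem{BGT}
Breuillard, Green and Tao, \emph{The structure of approximate groups}, Publ. IH\'ES 116 (2012).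

\bibitem{DDMS}
Dixon, du Sautoy, Mann and Segal, \emph{Analytic pro-$p$ groups}.

\bibitem{Guo}
David Guo, \emph{Uniformly Almost Flatness and Solubility in Finitely Generated Groups}, arXiv:2604.16866 (2026).

\end{thebibliography}
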